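\title{Compact sets of vanishing $n$-dimensional measure in $\mathbb{R}^{2n}$ embed into arbitrarily small symplectic balls}

\begin{abstract}
Let $X\subseteq\mathbb{R}^{2n}$ be a compact set whose projection to the space $\mathbb{R}^n$ of position coordinates has Lebesgue measure zero. We prove that for every $a>0$ some neighborhood of $X$ embeds symplectically into the ball of radius $\sqrt{a/\pi}$. In particular this holds whenever the $n$-dimensional Hausdorff measure of $X$ vanishes, which answers a question of Swoboda and Ziltener. For $n\ge2$ finite $n$-dimensional measure is not enough, and for $n=1$ the exact condition is that $X$ has area zero. The embedding is a composition of explicit maps, except for one curve that is chosen at random: a compact null set in $\mathbb{R}^n$ meets all translates of a suitable curve of slope at most $1$ in arbitrarily small length.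
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $n\ge1$. We write points of $\mathbb{R}^{2n}$ as $(q,p)$ with $q,p\in\mathbb{R}^n$, put $z_i=(q_i,p_i)$, and use the standard symplectic form $\omega_0=\sum_{i=1}^n dq_i\wedge dp_i$. A \emph{symplectic embedding} between symplectic manifolds $(M,\omega)$ and $(M',\omega')$ of the same dimension is an injective smooth map $\phi$ with $\phi^*\omega'=\omega$; it is a local diffeomorphism because $\omega$ is nondegenerate, hence a diffeomorphism onto an open set. A subset $X\subseteq M$ \emph{embeds} into $M'$ if there are an open neighborhood $U$ of $X$ and a symplectic embedding $U\to M'$. For $a>0$ let $B^{2n}(a)$ be the open ball of radius $\sqrt{a/\pi}$ around $0$, and let $Z^{2n}(a)=B^2(a)\times\mathbb{R}^{2n-2}$ be the open symplectic cylinder. Thus $a$ is the area of the disc $B^2(a)$, we have $B^{2n}(a)\subseteq Z^{2n}(a)$, and the two sets coincide for $n=1$. We say that $X\subseteq\mathbb{R}^{2n}$ \emph{embeds into arbitrarily small balls} (\emph{cylinders}) if it embeds into $B^{2n}(a)$ (into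 $Z^{2n}(a)$) for every $a>0$. The neighborhood $U$ may depend on $a$, and the embedding need not extend beyond $U$.

Which compact sets have this property? A symplectic embedding preserves $\omega_0^n$, hence volume, so a set that embeds into arbitrarily small balls has volume zero; for $n\ge2$ cylinders have infinite volume, and volume says nothing about them. Some sets are easy to squeeze. For a finite set, translate small balls around its points to disjoint small balls near $0$. A compact subset of the plane $\{p=0\}$ is shrunk by the linear symplectic maps $(q,p)\mapsto(\lambda q,p/\lambda)$ as $\lambda\to0$. The unit circle in $\mathbb{R}^2$ encloses the area $\pi$, but the definition does not see this area: in polar coordinates $\omega_0=\varrho\,d\varrho\wedge d\theta$, and the map that keeps $\theta$ and replaces $\pi\varrho^2$ by $\pi\varrho^2-\pi+\varepsilon$ embeds the ring $\{|\pi\varrho^2-\pi|<\varepsilon\}$ into $B^2(2\varepsilon)$.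

To measure smallness, recall that for $s\ge0$ the Hausdorff measure $\mathcal{H}^s(X)$ is the limit as $\varepsilon\to0$ of the infimum of $\sum_k(\operatorname{diam}A_k)^s$ over countable covers of $X$ by sets $A_k$ of diameter at most $\varepsilon$. The Hausdorff dimension is $\dim_HX=\inf\{s:\mathcal{H}^s(X)=0\}$, and $\mathcal{H}^s(X)=0$ for $s>\dim_HX$. A $1$-Lipschitz map does not increase diameters, so it does not increase $\mathcal{H}^s$. Two known results frame the problem.
\begin{enumerate}
\item[(i)] For every $n\ge2$ there is a compact set of Hausdorff dimension $n$ in the closed ball of radius $\sqrt2$ around $0$ in $\mathbb{R}^{2n}$ that does not embed into $Z^{2n}(\pi)$.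
\item[(ii)] For every $n\ge1$, every compact subset $X$ of the closed ball of radius $1$ around $0$ in $\mathbb{R}^{2n}$ with $\mathcal{H}^{2n-1}(X)=0$ embeds into $Z^{2n}(\pi)$.
\end{enumerate}
By (i), half the ambient dimension already suffices for rigidity. Result (ii) concerns much larger sets but gains little room, since the open unit ball lies in $Z^{2n}(\pi)$ to begin with. Together with the examples, this suggests that $n$ is the threshold and that everything below it is completely flexible. Swoboda and Ziltener \cite{SZ} ask:
\begin{quote}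
Does every compact set $X\subseteq\mathbb{R}^{2n}$ of Hausdorff dimension less than $n$ embed into arbitrarily small cylinders, or balls? Is this even true for every compact set $X$ with $\mathcal{H}^n(X)=0$?
\end{quote}
The answer is yes in all cases. What matters is the shadow of $X$ under the projection $\operatorname{pr}\colon\mathbb{R}^{2n}\to\mathbb{R}^n$, $\operatorname{pr}(q,p)=q$. Throughout, $|\cdot|$ denotes Lebesgue measure (of the dimension of the ambient space) for sets and the Euclidean norm for vectors. A \emph{compactly supported Hamiltonian diffeomorphism} of $\mathbb{R}^{2n}$ is the time-one map of the flow of $\dot q=\partial_pH_s$, $\dot p=-\partial_qH_s$, where $H\colon[0,1]\times\mathbb{R}^{2n}\to\mathbb{R}$ is smooth with compact support.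

\begin{theorem}\label{thm:main}
Let $X\subseteq\mathbb{R}^{2n}$ be compact with $|\operatorname{pr}(X)|=0$ in $\mathbb{R}^n$. Then $X$ embeds into $B^{2n}(a)$ for every $a>0$. Moreover, for every $a>0$ some compactly supported Hamiltonian diffeomorphism of $\mathbb{R}^{2n}$ maps $X$ into $Z^{2n}(a)$.
\end{theorem}

\begin{corollary}\label{cor:answer}
For every $n\ge1$, every compact set $X\subseteq\mathbb{R}^{2n}$ with $\mathcal{H}^n(X)=0$, and in particular every compact set of Hausdorff dimension less than $n$, embeds into arbitrarily small balls and into arbitrarily small cylinders.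
\end{corollary}

\begin{proof}
Since $\operatorname{pr}$ is $1$-Lipschitz, $\mathcal{H}^n(\operatorname{pr}(X))=0$. A subset of $\mathbb{R}^n$ of diameter $d$ lies in a cube of side $d$, so $|\operatorname{pr}(X)|\le\mathcal{H}^n(\operatorname{pr}(X))=0$. Theorem~\ref{thm:main} applies, and $B^{2n}(a)\subseteq Z^{2n}(a)$.
\end{proof}

Theorem~\ref{thm:main} also covers sets of Hausdorff dimension up to $2n$, such as $P\times[0,1]^n$ with $P\subseteq\mathbb{R}^n$ compact and null. To reach dimension $2n$, take $P=A\times[0,1]^{n-1}$ with $A=\{0\}\cup\bigcup_{k\ge2}(2^{-k}+2^{-k}C_k)$, where $C_k\subseteq[0,1]$ is the null Cantor set obtained by repeatedly removing middle portions of relative length $1/k$. Its dimension $\log2/\log\frac{2k}{k-1}$ tends to $1$, and $\dim_H(A\times[0,1]^N)\ge\dim_HA+N$.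

A null shadow on a symplectic coordinate plane has the same effect, and this settles the case $n=1$.

\begin{theorem}\label{thm:plane}
Let $X\subseteq\mathbb{R}^{2n}$ be compact, and suppose that its projection to the $z_1$-plane has area zero. Then $X$ embeds into $B^{2n}(a)$ for every $a>0$. For $n=1$, a compact set $X\subseteq\mathbb{R}^2$ embeds into arbitrarily small balls (which are the cylinders) if and only if it has area zero.
\end{theorem}

For $n\ge2$ the hypothesis $\mathcal{H}^n(X)=0$ of Corollary~\ref{cor:answer} cannot be weakened to $\mathcal{H}^n(X)<\infty$.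

\begin{theorem}\label{thm:sharp}
For every $n\ge2$ there is a compact set $X\subseteq\mathbb{R}^{2n}$ with $\mathcal{H}^n(X)<\infty$ that does not embed into $Z^{2n}(\pi)$.
\end{theorem}

Section~\ref{sec:small} shows the method for Theorem~\ref{thm:main} on two examples and lays out the proof, which occupies Sections~\ref{sec:fold} to~\ref{sec:ham}. Theorems~\ref{thm:plane} and~\ref{thm:sharp} are proved in Sections~\ref{sec:plane} and~\ref{sec:sharp}.

\section{Cotangent lifts, rectangles and annuli}\label{sec:tools}

We put $m=n-1$ and write points of $\mathbb{R}^n$ as $q=(t,x)\in\mathbb{R}\times\mathbb{R}^m$, so that $t=q_1$; we also put $p'=(p_2,\dots,p_n)$. The lines $\mathbb{R}\times\{x\}$ are called \emph{horizontal}. The embeddings in the proof of Theorem~\ref{thm:main} are built from three kinds of maps.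

\medskip\noindent\textbf{Cotangent lifts.} Let $f\colon\mathbb{R}^n\to\mathbb{R}^n$ be an injective local diffeomorphism. Its \emph{lift} is
\[
\widehat f(q,p)=\bigl(f(q),\,(Df(q)^{-1})^Tp\bigr).
\]
It is injective. If $(Q,P)=\widehat f(q,p)$, then $P\cdot dQ=(Df^{-1})^Tp\cdot Df\,dq=p\cdot dq$, and $\omega_0=-d(p\cdot dq)$. So $\widehat f$ is a symplectic embedding: we may deform the position space at will, at the price of a transformation of the momenta. We need two triangular cases. For smooth $h\colon\mathbb{R}\to\mathbb{R}^m$ let $\psi_h(t,x)=(t,x-h(t))$. Solving $D\psi_h^{\,T}P=p$, that is $P_1-h'(t)\cdot P'=p_1$ and $P'=p'$, gives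
\begin{equation}\label{eq:shear}
\widehat{\psi_h}(t,x,p_1,p')=\bigl(t,\;x-h(t),\;p_1+h'(t)\cdot p',\;p'\bigr).
\end{equation}
For smooth $f_1\colon\mathbb{R}^n\to\mathbb{R}$ with $\partial_1f_1>0$, the map $f(t,x)=(f_1(t,x),x)$ has Jacobian determinant $\partial_1f_1$ and is injective, since it keeps $x$ and is strictly increasing in $t$. Here $Df^TP=p$ reads $\partial_1f_1\,P_1=p_1$ and $\partial_jf_1\,P_1+P_j=p_j$, so
\begin{equation}\label{eq:lift}
\widehat f(q,p)=\Bigl(f_1(q),\;x,\;\frac{p_1}{\partial_1f_1(q)},\;\Bigl(p_j-\frac{\partial_jf_1(q)}{\partial_1f_1(q)}\,p_1\Bigr)_{j\ge2}\Bigr).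
\end{equation}

\medskip\noindent\textbf{Rectangles.} An open rectangle in $\mathbb{R}^2$ with sides $\alpha$ and $\beta$ parallel to the axes embeds into $B^2(2\alpha\beta)$: a translation and a map $(q,p)\mapsto(\lambda q,p/\lambda)$ take it to the centered square of side $\sqrt{\alpha\beta}$, whose circumscribed disc has area $\frac\pi2\alpha\beta<2\alpha\beta$.

\medskip\noindent\textbf{Annuli.} Let $\mu>0$ and let $J=(b,b')$ be a bounded interval. The form $dq\wedge dp$ descends to the annulus $J\times\mathbb{R}/\mu\mathbb{Z}$, and the annulus embeds into $B^2(\mu|J|)$ through the polar coordinates $\pi\varrho^2=\mu(q-b)$, $\theta=2\pi p/\mu$, because $\varrho\,d\varrho\wedge d\theta=\frac{\mu}{2\pi}dq\wedge\frac{2\pi}{\mu}dp$. The same holds for $\mathbb{R}/\mu\mathbb{Z}\times J$, which the area-preserving map $(q,p)\mapsto(p,-q)$ identifies with $J\times\mathbb{R}/\mu\mathbb{Z}$.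

\section{The method in dimensions two and four}\label{sec:small}

Let $n=1$, let $X\subseteq[-R,R]^2$ be compact, and let $P=\operatorname{pr}(X)\subseteq\mathbb{R}$ have length zero. Given $\delta>0$, cover $P$ by finitely many open intervals of total length less than $\delta$. Their union is a disjoint union of open intervals $J_1,\dots,J_N$ of lengths $\ell_1,\dots,\ell_N$ with $\sum\ell_k<\delta$. Translate the strip $J_k\times(-2R,2R)$ horizontally so that $J_k$ becomes $(\ell_1+\dots+\ell_{k-1},\,\ell_1+\dots+\ell_k)$. This embeds a neighborhood of $X$ into the rectangle $(0,\delta)\times(-2R,2R)$, hence into $B^2(8R\delta)$. We have \emph{collapsed the gaps} of $P$. Near $P$ the map of the $q$-axis has derivative $1$, so the momentum is untouched, and the range of $p$ does not grow as $\delta\to0$.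

For $n\ge2$ we collapse gaps on every horizontal line, by a map $f=(f_1,x)$ with values $f_1\in(0,2\delta)$ and $\partial_1f_1=1$ near $P$. By \eqref{eq:lift} the momentum $p_1$ is again untouched. The translations now depend on $x$, however, and $p_j$ is shifted by $-\partial_jf_1\,p_1$.

\begin{example}\label{ex:saw}
Let $n=2$, $\varepsilon=1/2N$, let $P$ be the union of the segments $\sigma_k=\{(t,(2k+t)\varepsilon):0\le t\le1\}$ for $0\le k<N$, and let $X=P\times[-1,1]^2$. Every horizontal line meets $P$ in at most one point. Take $f_1(t,x)=t-g(x)$ with $g$ smooth and $g(x)=x/\varepsilon-2k$ near $[2k\varepsilon,(2k+1)\varepsilon]$. Near $X$ the lift is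
\[
(t,x,p_1,p_2)\mapsto\bigl(t-g(x),\;x,\;p_1,\;p_2+p_1/\varepsilon\bigr).
\]
On the image of $X$ we have $q_1=0$ and $|p_1|\le1$, as desired, but $q_2$ still spreads over $[0,1]$, while $p_2$ now ranges over an interval of length $2+2/\varepsilon$. This is forced: if $f_1$ takes values in $(0,2\delta)$ and $\partial_1f_1=1$ on $P$, integrating $\frac{d}{dt}f_1(t,(2k+t)\varepsilon)=1+\varepsilon\,\partial_2f_1$ over $[0,1]$ shows that $\partial_2f_1<-(1-2\delta)/\varepsilon$ somewhere on each $\sigma_k$. The remedy is to reduce the new $p_2$ modulo $4$. On the neighborhood where $|p_2|<2$ the map stays injective, since the other coordinates determine $p_1$, hence the shift $p_1/\varepsilon$, hence $p_2$ modulo $4$. The $z_2$-component now lies in the annulus $(-1,2)\times\mathbb{R}/4\mathbb{Z}$ of area $12$, whatever $\varepsilon$ is.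
\end{example}

The proof of Theorem~\ref{thm:main} consists of four moves.
\begin{enumerate}
\item \emph{Wiggle.} Collapsing requires that every horizontal line meets $P$ in length less than $\delta$, and a null set can contain horizontal segments. A shear $\psi_h$ with $|h'|\le1$ removes this defect (Section~\ref{sec:wiggle}). This is the hardest step.
\item \emph{Collapse} the gaps on all horizontal lines at once (Section~\ref{sec:proof}).
\item \emph{Wrap} the momenta $p_2,\dots,p_n$ as in Example~\ref{ex:saw} (Section~\ref{sec:proof}). Now $X$ lies in a box with one side $2\delta$ and all other sides independent of $\delta$.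
\item \emph{Fold} this thin box into a small ball (Section~\ref{sec:fold}).
\end{enumerate}

\section{Folding a thin box into a small ball}\label{sec:fold}

A box with one very short side has small volume, but its factors in the planes $z_2,\dots,z_n$ are not small. To shrink the $z_2$-factor we wind its $q_2$-side of length $\ell$ around a short circle of length $\mu$. This map is about $\ell/\mu$ to one, so the winding number has to be recorded elsewhere; there is room for it in the short direction $q_1$.

\begin{lemma}\label{lem:fold}
Let $\alpha,\beta,\ell,\mu>0$. Then $(0,\alpha)\times(0,\beta)\times(0,\ell)^2\subseteq\mathbb{R}^4$, with the factors in the order $q_1,p_1,q_2,p_2$, embeds into $\bigl(0,\alpha(1+\ell/\mu)\bigr)\times(0,\beta)\times B^2(\mu\ell+\alpha\beta)$.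
\end{lemma}

\begin{proof}
Let $v=\alpha/\mu$. By \eqref{eq:lift} the lift of $(q_1,q_2)\mapsto(q_1+vq_2,q_2)$ fixes $p_1$ and sends $p_2$ to $p_2-vp_1$. Composing with the quotient map in $q_2$, we obtain
\[
(q_1,p_1,q_2,p_2)\mapsto\bigl(q_1+vq_2,\;p_1,\;q_2\bmod\mu,\;p_2-vp_1\bigr),
\]
which pulls the symplectic form of $\mathbb{R}^2\times\mathbb{R}/\mu\mathbb{Z}\times\mathbb{R}$ back to $\omega_0$. If two points of the box have the same image, then $p_1=\tilde p_1$, $p_2=\tilde p_2$, $\tilde q_2=q_2+k\mu$ with $k\in\mathbb{Z}$, and $q_1-\tilde q_1=vk\mu=k\alpha$. Since $|q_1-\tilde q_1|<\alpha$, we get $k=0$; this is the reason for the choice of $v$. The image lies in $(0,\alpha+v\ell)\times(0,\beta)\times\mathbb{R}/\mu\mathbb{Z}\times(-v\beta,\ell)$, and the annulus embeds into the disc of area $\mu(\ell+v\beta)=\mu\ell+\alpha\beta$.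
\end{proof}

\begin{corollary}\label{cor:box}
Fix $n\ge1$ and $\beta,\ell>0$. For every $a>0$ there is $\alpha_0>0$ such that for all $\alpha\in(0,\alpha_0]$ the box $(0,\alpha)\times(0,\beta)\times\bigl((0,\ell)^2\bigr)^{n-1}$, with the factors in the order $q_1,p_1,z_2,\dots,z_n$, embeds into $B^{2n}(a)$.
\end{corollary}

\begin{proof}
Let $\mu=a/(2n\ell)$ and $\alpha_k=\alpha(1+\ell/\mu)^k$. For $k=1,\dots,n-1$ in turn, apply Lemma~\ref{lem:fold} to the pair $(z_1,z_{k+1})$ and the identity to the remaining planes. The $k$-th step replaces $(0,\alpha_{k-1})$ by $(0,\alpha_k)$ and the square in the $z_{k+1}$-plane by $B^2(\mu\ell+\alpha_{k-1}\beta)$. At the end embed the rectangle $(0,\alpha_{n-1})\times(0,\beta)$ into $B^2(2\alpha_{n-1}\beta)$. If $\alpha\le\alpha_0:=\frac{a}{2n\beta}(1+\ell/\mu)^{1-n}$, then $\alpha_k\beta\le a/2n$ for all $k\le n-1$, and $\mu\ell=a/2n$, so all $n$ discs have area at most $a/n$. Finally $B^2(a/n)^n\subseteq B^{2n}(a)$, because $\pi|z|^2=\sum_i\pi|z_i|^2$.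
\end{proof}

The order of the choices matters: $\alpha_0$ depends on $\beta$ and $\ell$. In the application these must not depend on the short side.

\section{A curve whose translates all avoid a null set}\label{sec:wiggle}

A point $(t,c)$ lies in $\psi_h(P)$ if and only if $(t,c+h(t))$ lies in $P$. So the following proposition says that every horizontal line meets $\psi_h(P)$ in length less than $\delta$.

\begin{proposition}\label{prop:wiggle}
Let $n\ge2$, let $P\subseteq[-R,R]^n$ be compact with $|P|=0$, and let $\delta>0$. There is a smooth map $h\colon\mathbb{R}\to\mathbb{R}^m$ supported in $[-R,R]$ with $|h'|\le1$ and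
\[
\bigl|\{t\in\mathbb{R}:(t,c+h(t))\in P\}\bigr|<\delta\qquad\text{for all }c\in\mathbb{R}^m.
\]
\end{proposition}

For fixed $h$, the integral of the left side over $c$ is $|\psi_h(P)|=|P|$ by Fubini's theorem. Hence the left side vanishes for almost every $c$, and the difficulty lies in the words ``for all $c$''. The same identity shows that the proposition fails for small $\delta$ if $|P|>0$, since $|h|\le R$ and so only $c\in[-2R,2R]^m$ contribute. No single $h$ serves all $P$, because the graph of $h$ over $[-R,R]$ is a null set. The slope bound carries the content. For $m=1$ the line $h(t)=\Lambda t$ with $\Lambda>2R/\delta$ satisfies the inequality for every $P\subseteq[-R,R]^2$, null or not, but by \eqref{eq:shear} its shear stretches the range of $p_1$ to about $\Lambda R$, and the product $\delta\cdot\Lambda R>2R^2$ is not small.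

We choose $h$ at random. Cut the $t$-interval into $K$ pieces and let $h$ be, on most of each piece, a random constant in a cube of side $d$. For fixed $c$, the time spent in $P$ is a sum of $K$ independent small variables, so it is close to its mean, an average of $1_P$ over cubes of side $d$. To pass from one $c$ to all $c$ we replace $1_P$ by a function that is Lipschitz in $x$ and use a finite grid. We use the following textbook estimate, \emph{Hoeffding's inequality}: if $W_1,\dots,W_K$ are independent random variables with values in $[0,b]$ and $W=\sum W_k$, then $\mathbb{P}(W-\mathbb{E}W\ge s)\le\exp(-2s^2/(Kb^2))$ for $s>0$.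

For $d>0$ and a Borel function $\varphi\colon[0,1]\times\mathbb{R}^m\to[0,1]$ let
\[
A_d\varphi(t,x)=\int_{[0,1]^m}\varphi(t,x+dy)\,dy
\]
be the mean of $\varphi(t,\cdot)$ over the cube $x+[0,d]^m$. It is again Borel with values in $[0,1]$. We call $\varphi$ \emph{$L$-Lipschitz} if $|\varphi(t,x)-\varphi(t,x')|\le L|x-x'|_\infty$ for all $t,x,x'$, where $|\cdot|_\infty$ is the maximum norm.
\begin{enumerate}
\item[(A1)] \emph{$A_d\varphi$ is $(m/d)$-Lipschitz.} If a cube of side $d$ is shifted by $\sigma\ge0$ along one axis, the part gained and the part lost have volume at most $\sigma d^{m-1}$ each. The integral of $\varphi(t,\cdot)$ changes by the difference of two numbers in $[0,\sigma d^{m-1}]$, so the mean changes by at most $\sigma/d$. Change the $m$ coordinates one at a time.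
\item[(A2)] \emph{$\int A_d\varphi(t,x)\,dx=\int\varphi(t,x)\,dx$ and $A_d\varphi(t,x)\le d^{-m}\int\varphi(t,z)\,dz$,} the integrals being over $\mathbb{R}^m$. The first is Fubini's theorem; the second enlarges the cube to $\mathbb{R}^m$.
\end{enumerate}

\begin{lemma}[one scale]\label{lem:one}
Let $0<d\le1$, $0<s<\frac12$, $L\ge1$, and let $K$ be an integer with $K\ge ms^{-2}\log(4L/s)$. Let $\varphi\colon[0,1]\times\mathbb{R}^m\to[0,1]$ be Borel and $L$-Lipschitz, with $\varphi(t,x)=0$ for $x\notin[-2,2]^m$. Then there is a smooth map $g\colon\mathbb{R}\to[0,d]^m$ supported in $[0,1]$ with $|g'|\le2\sqrt m\,dK/s$ and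
\[
\int_0^1\varphi(t,c+g(t))\,dt\le\int_0^1A_d\varphi(t,c)\,dt+5s\qquad\text{for all }c\in\mathbb{R}^m.
\]
\end{lemma}

\begin{proof}
Let $\chi\colon[0,1]\to[0,1]$ be smooth, zero near $0$ and $1$, equal to $1$ on $[s,1-s]$, with $|\chi'|\le2/s$; mollify the piecewise linear function that rises on $[s/4,3s/4]$ and falls on $[1-3s/4,1-s/4]$. Let $I_k=[\frac{k-1}K,\frac kK]$. For $\xi=(\xi_1,\dots,\xi_K)$ with $\xi_k\in[0,1]^m$ put $g_\xi(t)=d\,\xi_k\,\chi(Kt-k+1)$ on $I_k$ and $g_\xi=0$ outside $[0,1]$. Then $g_\xi$ is smooth, has values in $[0,d]^m$ and obeys the slope bound. Put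
\[
W_k(c)=\int_{I_k}\varphi(t,c+d\xi_k)\,dt,\qquad N_\xi(c)=\sum_{k=1}^KW_k(c),\qquad M(c)=\int_0^1A_d\varphi(t,c)\,dt.
\]
On $I_k$ we have $g_\xi=d\xi_k$ outside a set of length $2s/K$, so $\int_0^1\varphi(t,c+g_\xi(t))\,dt\le N_\xi(c)+2s$. It remains to find $\xi$ with $N_\xi\le M+3s$.

Let the $\xi_k$ be independent and uniformly distributed in $[0,1]^m$, and fix $c$. The $W_k(c)$ are independent with values in $[0,1/K]$, and $\mathbb{E}\,W_k(c)=\int_{I_k}A_d\varphi(t,c)\,dt$ by Fubini's theorem, so $\mathbb{E}\,N_\xi(c)=M(c)$. Hoeffding's inequality with $b=1/K$ gives $\mathbb{P}(N_\xi(c)\ge M(c)+s)\le e^{-2s^2K}$.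

Let $\eta=s/L\le1$. Divide $[-3,3]$ into $\lceil3/\eta\rceil\le4/\eta$ equal intervals, each of length at most $2\eta$, and let $\Gamma$ be the set of points of $\mathbb{R}^m$ whose coordinates are midpoints of these intervals. Then $\#\Gamma\le(4L/s)^m$, and every point of $[-3,3]^m$ is within $|\cdot|_\infty$-distance $\eta$ of $\Gamma$. By the assumption on $K$, $\#\Gamma\cdot e^{-2s^2K}\le(4L/s)^{m-2m}<1$, so some $\xi$ satisfies $N_\xi<M+s$ on $\Gamma$. Both $N_\xi$ and $M$ are integrals of translates of $\varphi(t,\cdot)$ against probability measures, hence $L$-Lipschitz for $|\cdot|_\infty$. For $c\in[-3,3]^m$ and $c'\in\Gamma$ with $|c-c'|_\infty\le\eta$ we get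
\[
N_\xi(c)\le N_\xi(c')+s\le M(c')+2s\le M(c)+3s.
\]
For $c\notin[-3,3]^m$ we have $c+d\xi_k\notin[-2,2]^m$, so $N_\xi(c)=0$.
\end{proof}

One application of the lemma is not enough. Let $Q(r)$ be the thickening of $P$ by $r$ in the $x$-directions. The function $\varphi=A_r1_{Q(r)}$ dominates $1_P$ and has $L=m/r$, and (A2) bounds the right side of the lemma by $d^{-m}|Q(r)|+5s$. The slope bound forces $d\lesssim1/K\lesssim1/\log(1/r)$, so we would need $|Q(r)|\,(\log(1/r))^m$ to be small for some $r$. The hypothesis $|P|=0$ gives $|Q(r)|\to0$ with no rate. We therefore descend from a fixed coarse scale $d_1$ to the fine scale $r$ through a geometric sequence $d_1>d_2>\cdots$. At step $i$ the function is smooth at scale $d_{i+1}$ and the curve moves at scale $d_i$, at a cost in slope of roughly $d_i\log(1/d_{i+1})$. These costs are summable, so the number of steps, and with it $r$, can be chosen last. The logarithm comes from the exponential in Hoeffding's inequality. Chebyshev's inequality, with failure probability of order $1/(Ks^2)$, would require $K\gtrsim d_{i+1}^{-m}$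 and a slope of order $d_i/d_{i+1}^m>1$.

\begin{proof}[Proof of Proposition~\ref{prop:wiggle}]
\emph{Normalization.} Let $\tilde P\subseteq[0,1]^n$ be the image of $P$ under $q\mapsto(q+(R,\dots,R))/2R$. If $\tilde h$ works for $\tilde P$ and $\delta/2R$ and is supported in $[0,1]$, then $h(t)=2R\,\tilde h((t+R)/2R)$ works for $P$ and $\delta$, with the same slope bound. So let $P\subseteq[0,1]^n$ and $\delta\le1$; we seek $h$ supported in $[0,1]$.

\emph{Parameters.} For $\kappa\in(0,1]$ and $i\ge1$ put
\[
s_i=\delta2^{-i-3},\qquad d_i=\kappa16^{-i},\qquad K_i=\Bigl\lceil ms_i^{-2}\log\frac{4m}{s_id_{i+1}}\Bigr\rceil .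
\]
The number inside the ceiling is at least $1$, so $K_i$ is at most twice this number. Since $s_i^{-3}=2^9\,8^i\delta^{-3}$ and $4m/(s_id_{i+1})=2^9\,32^i\,m/(\delta\kappa)$, and since $\sum2^{-i}=1$ and $\sum i2^{-i}=2$,
\[
\sum_{i\ge1}\frac{2\sqrt m\,d_iK_i}{s_i}\le\frac{2^{11}m^{3/2}\kappa}{\delta^3}\sum_{i\ge1}2^{-i}\Bigl(\log\frac{2^9m}{\delta\kappa}+i\log32\Bigr)=\frac{2^{11}m^{3/2}}{\delta^3}\,\kappa\log\frac{2^{19}m}{\delta\kappa}.
\]
The right side tends to $0$ as $\kappa\to0$. Fix $\kappa$ such that it is at most $1$. Note that $\sum d_i\le\frac1{15}$ and $\sum s_i=\delta/8$.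

\emph{The number of scales.} For $r>0$ let $Q(r)=\{(t,x+y):(t,x)\in P,\ |y|_\infty\le r\}$. These sets are compact, they decrease as $r$ decreases, and their intersection is $P$ because $P$ is compact. Hence $|Q(r)|\to|P|=0$ as $r\to0$. This is the only use of the hypothesis $|P|=0$. Fix $I\ge1$ such that $Q=Q(d_{I+1})$ satisfies $|Q|\le\frac\delta4d_1^m$.

\emph{Smoothed indicators.} Let $\varphi_{I+1}=1_Q$ on $[0,1]\times\mathbb{R}^m$ and $\varphi_{i-1}=A_{d_i}\varphi_i$ for $i=I+1,\dots,1$. Then:
\begin{enumerate}
\item[(a)] $\varphi_i$ is $(m/d_{i+1})$-Lipschitz for $0\le i\le I$, by (A1).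
\item[(b)] $\int_0^1\varphi_0(t,c)\,dt\le\delta/4$ for all $c$. By (A2), $\varphi_0(t,c)\le d_1^{-m}\int\varphi_1(t,z)\,dz=d_1^{-m}\int1_Q(t,z)\,dz$; integrate over $t$.
\item[(c)] $1_P\le\varphi_I$, since $(t,x)\in P$ implies $(t,x+d_{I+1}y)\in Q$ for all $y\in[0,1]^m$.
\item[(d)] $\varphi_i(t,x)=0$ for $x\notin[-1,2]^m$. Indeed, $\varphi_i(t,x)\ne0$ implies $(t,x+\sum_{j=i+1}^{I+1}d_jy_j)\in Q$ for some $y_j\in[0,1]^m$, so $x$ is within $|\cdot|_\infty$-distance $d_{I+1}+\sum d_j\le1$ of $[0,1]^m$.
\end{enumerate}

\emph{Induction over the scales.} We construct smooth maps $g_i\colon\mathbb{R}\to[0,d_i]^m$, $1\le i\le I$, supported in $[0,1]$, with $|g_i'|\le2\sqrt m\,d_iK_i/s_i$. Put $H_0=0$, $H_i=g_1+\dots+g_i$ and $M_i(c)=\int_0^1\varphi_i(t,c+H_i(t))\,dt$. Given $H_{i-1}$, which has values in $[0,1]^m$, let $\varphi(t,x)=\varphi_i(t,x+H_{i-1}(t))$. It is $(m/d_{i+1})$-Lipschitz by (a), it vanishes for $x\notin[-2,2]^m$ by (d), and $A_{d_i}\varphi(t,c)=\varphi_{i-1}(t,c+H_{i-1}(t))$. Lemma~\ref{lem:one} with $d=d_i$, $s=s_i$, $L=m/d_{i+1}$ and $K=K_i$ gives $g_i$ with $M_i\le M_{i-1}+5s_i$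 on $\mathbb{R}^m$.

Let $h=H_I$. Then $|h'|\le1$ by the choice of $\kappa$, and by (c) and (b), for every $c$,
\[
\bigl|\{t:(t,c+h(t))\in P\}\bigr|\le M_I(c)\le M_0(c)+5\sum_is_i\le\frac\delta4+\frac{5\delta}8<\delta.\qedhere
\]
\end{proof}

\section{Collapsing and wrapping: the embedding into balls}\label{sec:proof}

To collapse gaps on all horizontal lines, the covers by short intervals from Section~\ref{sec:small} must be chosen smoothly in $x$. We encode them in a positive density on $\mathbb{R}^n$ that equals $1$ near the set and has a small integral on each line, and we take $f_1$ to be its primitive in $t$. For $n=1$ there is no variable $x$ and there is only one horizontal line.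

\begin{lemma}\label{lem:collapse}
Let $n\ge1$, $\delta>0$, and let $P'\subseteq\mathbb{R}^n$ be a compact set that meets every horizontal line in length less than $\delta$. Then there is a smooth function $f_1\colon\mathbb{R}^n\to(0,2\delta)$ with $\partial_1f_1>0$ everywhere and $\partial_1f_1=1$ on an open neighborhood $O$ of $P'$.
\end{lemma}

\begin{proof}
Let $P'_r$ be the set of points at distance at most $r$ from $P'$, and write $S_x=\{t:(t,x)\in S\}$ for $S\subseteq\mathbb{R}^n$. We claim that for some $r>0$ we have $|(P'_r)_x|<\delta$ for all $x$. Otherwise there are $r_k\to0$ and $x_k$ with $|E_k|\ge\delta$, where $E_k=(P'_{r_k})_{x_k}$. The $x_k$ are bounded, so we may assume $x_k\to x$. If $t$ lies in infinitely many $E_k$, then $(t,x)$ is a limit of points of $P'$, so $t\in P'_x$. Thus $P'_x\supseteq\bigcap_l\bigcup_{k\ge l}E_k$. The sets $\bigcup_{k\ge l}E_k$ decrease, lie in a bounded interval and have length at least $\delta$, so $|P'_x|\ge\delta$, a contradiction.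

Choose a smooth $\rho_0\colon\mathbb{R}^n\to[0,1]$ supported in $P'_r$ and equal to $1$ on an open neighborhood $O$ of $P'$. Let $\gamma(t)=\frac1{\pi(1+t^2)}$, so $\int\gamma=1$, and put
\[
\rho(t,x)=\rho_0(t,x)+(1-\rho_0(t,x))\,\delta\gamma(t),\qquad f_1(t,x)=\int_{-\infty}^t\rho(\tau,x)\,d\tau .
\]
Then $\rho>0$ everywhere and $\rho=1$ on $O$. From $\rho\le\rho_0+\delta\gamma$ we get $f_1(t,x)\le|(P'_r)_x|+\delta<2\delta$. Finally $\rho=\delta\gamma+\rho_0(1-\delta\gamma)$, where the first term does not depend on $x$ and the second has compact support, so $f_1$ is smooth with $\partial_1f_1=\rho$.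
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, embedding into balls]
Fix $R>0$ with $X\subseteq[-R,R]^{2n}$ and let $P=\operatorname{pr}(X)$, a compact null set. Let $\delta>0$; all bounds below involve only $n$ and $R$, except the range of $q_1$.

\emph{Wiggling.} If $n\ge2$, take $h$ from Proposition~\ref{prop:wiggle} and let $\Psi=\widehat{\psi_h}$. Since $h$ vanishes at $\pm R$ and $|h'|\le1$, we have $|h|\le R$. If $n=1$, let $\Psi=\mathrm{id}$. Let $X'=\Psi(X)$ and $P'=\operatorname{pr}(X')$. By \eqref{eq:shear} and $|h'\cdot p'|\le|p'|\le\sqrt m\,R\le mR$, the points of $X'$ satisfy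
\begin{equation}\label{eq:bounds}
|p_1|\le nR,\qquad|q_j|\le2R,\qquad|p_j|\le R\qquad(j\ge2),
\end{equation}
and every horizontal line meets the compact set $P'$ in length less than $\delta$.

\emph{Collapsing.} Take $f_1$ and $O$ from Lemma~\ref{lem:collapse}, let $f=(f_1,x)$ and $F=\widehat f$. For $q\in O$ formula \eqref{eq:lift} reads $F(q,p)=\bigl(f_1(q),x,p_1,(p_j-\partial_jf_1(q)p_1)_{j\ge2}\bigr)$. We have no bound on $\partial_jf_1$ that is independent of $\delta$, and we need none.

\emph{Wrapping.} By \eqref{eq:bounds} the set
\[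
U'=\bigl\{(q,p):q\in O,\ |p_1|<(n+1)R,\ |q_j|<3R,\ |p_j|<2R\ \ (j\ge2)\bigr\}
\]
is an open neighborhood of $X'$. Let $E$ be the restriction of $F$ to $U'$ followed by the reduction of the momenta $p_2,\dots,p_n$ modulo $4R$. With the coordinates grouped by planes,
\[
E\colon U'\to(0,2\delta)\times\bigl(-(n+1)R,(n+1)R\bigr)\times\bigl((-3R,3R)\times\mathbb{R}/4R\mathbb{Z}\bigr)^{n-1},
\]
\[
E(q,p)=\Bigl(f_1(q),\;p_1,\;\bigl(q_j,\;p_j-\partial_jf_1(q)\,p_1\bmod4R\bigr)_{j\ge2}\Bigr).
\]
The map $E$ pulls the symplectic form back to $\omega_0$, as $F$ and the quotient map do. Suppose $E(q,p)=E(\tilde q,\tilde p)$. Then $f(q)=f(\tilde q)$, so $q=\tilde q$, and $p_1=\tilde p_1$. Hence the shifts $\partial_jf_1(q)p_1$ agree, and $p_j\equiv\tilde p_j$ modulo $4R$. Since $|p_j-\tilde p_j|<4R$, we get $p_j=\tilde p_j$. So $E$ is a symplectic embedding. Each annulus embeds into $B^2(24R^2)$, and this disc lies in a square of side $2\sqrt{24/\pi}\,R<6R$. After translations, $\Psi^{-1}(U')\supseteq X$ is embedded into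
\[
(0,2\delta)\times(0,2(n+1)R)\times\bigl((0,6R)^2\bigr)^{n-1}.
\]

\emph{Folding.} Given $a>0$, let $\alpha_0$ be as in Corollary~\ref{cor:box} for $\beta=2(n+1)R$ and $\ell=6R$, which do not depend on $\delta$, and choose $\delta\le\alpha_0/2$. Then $X$ embeds into $B^{2n}(a)$.
\end{proof}

Compactness of $X$ enters through its two halves. Boundedness gives the constant $R$, hence $\beta$ and $\ell$. Closedness gives $\bigcap_rQ(r)=P$ in Proposition~\ref{prop:wiggle} and the uniform radius $r$ in Lemma~\ref{lem:collapse}.

\section{Hamiltonian diffeomorphisms and the cylinder}\label{sec:ham}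

Wrapping and folding are defined only near $X$. For the cylinder they are not needed, because $z_2,\dots,z_n$ are unconstrained. The maps $\Psi$ and $F$ are defined on all of $\mathbb{R}^{2n}$, but $F$ is not onto and neither map has compact support. The next lemma repairs both defects. The vector field $V$ of the equations $\dot q=\partial_pH_s$, $\dot p=-\partial_qH_s$ is characterized by $\omega_0(V,\cdot)=dH_s$.

\begin{lemma}\label{lem:isotopy}
Let $\Phi_s\colon\mathbb{R}^{2n}\to\mathbb{R}^{2n}$, $s\in[0,1]$, be a smooth family of symplectic embeddings with $\Phi_0=\mathrm{id}$, and let $X\subseteq\mathbb{R}^{2n}$ be compact. Then some compactly supported Hamiltonian diffeomorphism agrees with $\Phi_1$ on $X$.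
\end{lemma}

\begin{proof}
The map $(s,z)\mapsto(s,\Phi_s(z))$ is an injective local diffeomorphism of $[0,1]\times\mathbb{R}^{2n}$, so its image $W$ is open. Define $V_s$ on $\Phi_s(\mathbb{R}^{2n})$ by $V_s\circ\Phi_s=\partial_s\Phi_s$, and let $\lambda_s=\Phi_s^*\bigl(\omega_0(V_s,\cdot)\bigr)$, a smooth family of $1$-forms on $\mathbb{R}^{2n}$. By Cartan's formula $d\lambda_s=\frac{d}{ds}\Phi_s^*\omega_0=0$. Hence $G_s(z)=\int_0^1(\lambda_s)_{\tau z}(z)\,d\tau$ is smooth in $(s,z)$ with $dG_s=\lambda_s$, and $H_s=G_s\circ\Phi_s^{-1}$ is a smooth function on $W$ with $dH_s=\omega_0(V_s,\cdot)$. The trace $\Sigma=\{(s,\Phi_s(z)):s\in[0,1],z\in X\}$ is a compact subset of $W$. Let $\chi$ be smooth with compact support in $W$ and equal to $1$ near $\Sigma$, and extend $\chi H$ by zero. For $z\in X$ the curve $s\mapsto\Phi_s(z)$ starts at $z$ and solves Hamilton's equations for $\chi H$, because $\chi H=H$ near $\Sigma$. By uniqueness of solutions, the time-one map of $\chi H$ sends $z$ to $\Phi_1(z)$.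
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, Hamiltonian statement]
Keep the notation of Section~\ref{sec:proof} and choose $\delta<a/(2\pi nR)$. On $F(\Psi(X))$ we have $0<q_1<2\delta$ and $|p_1|\le nR$. Let $\lambda=\sqrt{nR/\delta}$, and let $A_s$ act on the $z_1$-plane by $(q_1,p_1)\mapsto(\lambda^s(q_1-s\delta),\lambda^{-s}p_1)$ and fix the other coordinates. On $A_1(F(\Psi(X)))$ both $|q_1|$ and $|p_1|$ are at most $\sqrt{nR\delta}$, so $\pi|z_1|^2\le2\pi nR\delta<a$, and this set lies in $Z^{2n}(a)$. Let $f^s=(1-s)\,\mathrm{id}+sf$. It keeps $x$, and its first component has $t$-derivative $1-s+s\,\partial_1f_1>0$, so its lift is defined as in \eqref{eq:lift}. Apply Lemma~\ref{lem:isotopy} to $\Phi_s=A_s\circ\widehat{f^s}\circ\widehat{\psi_{sh}}$, omitting the last factor if $n=1$; here $\Phi_0=\mathrm{id}$ and $\Phi_1=A_1\circ F\circ\Psi$.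
\end{proof}

\section{Null shadows on a symplectic plane}\label{sec:plane}

In the plane, symplectic means of Jacobian determinant $1$. So we again choose a positive density $\rho$ that equals $1$ near the set and has a small integral, and we look for an embedding of the plane into a rectangle with Jacobian determinant $\rho$. A triangular map does this: the first component integrates the marginal of $\rho$, the second integrates $\rho$ along vertical lines, normalized to total mass $1$.

\begin{lemma}\label{lem:plane}
Let $Y\subseteq\mathbb{R}^2$ be compact of area zero and let $\alpha>0$. Then $Y$ embeds into $(0,\alpha)\times(0,1)$.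
\end{lemma}

\begin{proof}
Let $V\supseteq Y$ be a bounded open set with $|V|<\alpha/2$, and let $\rho_0\colon\mathbb{R}^2\to[0,1]$ be smooth, supported in $V$ and equal to $1$ on an open neighborhood $O$ of $Y$. With $\gamma(t)=\frac1{\pi(1+t^2)}$ let $\eta(q,p)=\frac\alpha2\gamma(q)\gamma(p)$ and $\rho=\rho_0+(1-\rho_0)\eta$. Then $\rho>0$, $\rho=1$ on $O$, and $\int\rho\le|V|+\frac\alpha2<\alpha$. Put
\[
w(q)=\int_{\mathbb{R}}\rho(q,\tau)\,d\tau,\qquad\phi(q,p)=\Bigl(\int_{-\infty}^qw(\sigma)\,d\sigma,\ \frac1{w(q)}\int_{-\infty}^p\rho(q,\tau)\,d\tau\Bigr).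
\]
Since $\rho-\eta=\rho_0(1-\eta)$ has compact support, $w$ and $\phi$ are smooth, and $w>0$. The values of $\phi$ lie in $(0,\alpha)\times(0,1)$. The first component depends only on $q$ and is strictly increasing, and the second is strictly increasing in $p$, so $\phi$ is injective. The matrix $D\phi$ is triangular with diagonal entries $w$ and $\rho/w$, so $\det D\phi=\rho$. Thus $\phi|_O$ is a symplectic embedding.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:plane}]
Let $X\subseteq[-R,R]^{2n}$ with $R>0$, let $Y$ be the projection of $X$ to the $z_1$-plane, and let $a>0$. Take $\alpha=\alpha_0$ from Corollary~\ref{cor:box} for $\beta=1$ and $\ell=4R$, and let $\phi\colon O\to(0,\alpha)\times(0,1)$ be given by Lemma~\ref{lem:plane}. The product of $\phi$ with a translation embeds the neighborhood $O\times(-2R,2R)^{2n-2}$ of $X$ into $(0,\alpha)\times(0,1)\times\bigl((0,4R)^2\bigr)^{n-1}$, which embeds into $B^{2n}(a)$. For $n=1$ this is the ``if'' part. Conversely, symplectic embeddings of plane domains preserve area, so a set that embeds into $B^2(a)$ has area at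 most $a$.
\end{proof}

\begin{remark}
Under the hypothesis of Theorem~\ref{thm:plane} there is no analogue of the Hamiltonian statement of Theorem~\ref{thm:main}. An area-preserving diffeomorphism of $\mathbb{R}^2$ that maps the unit circle into $B^2(a)$ maps the open unit disc onto the bounded component of the complement of the image curve. This component lies in $B^2(a)$, so $a\ge\pi$.
\end{remark}

\section{A set of finite $n$-dimensional measure that cannot be squeezed}\label{sec:sharp}

Let $n\ge2$. A submanifold $L\subseteq\mathbb{R}^{2n}$ of dimension $n$ is \emph{Lagrangian} if $\omega_0$ restricts to zero on $L$, and \emph{closed} means compact without boundary. The torus $T=\{|z_1|=\dots=|z_n|=1\}$ is Lagrangian, being a product of curves in the coordinate planes. Alone it is no obstruction: its projection to the $z_1$-plane is a circle, so it embeds into arbitrarily small balls by Theorem~\ref{thm:plane}. As for the unit circle in Section~\ref{sec:intro}, an embedding of a neighborhood of $T$ may change the areas that loops on $T$ enclose. We fix these areas by adding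 one disc for each generator of the first homology:
\[
D_i=\{|z_i|\le1,\ z_j=(1,0)\text{ for all }j\ne i\},\qquad X=T\cup D_1\cup\dots\cup D_n .
\]
Every disc is needed: if $D_i$ is omitted, the projection to the $z_i$-plane is a circle, and Theorem~\ref{thm:plane} applies after a permutation of the planes.

The obstruction is the displacement energy. For a smooth compactly supported $H\colon[0,1]\times\mathbb{R}^{2n}\to\mathbb{R}$ let $\|H\|=\int_0^1(\max H_s-\min H_s)\,ds$. The \emph{displacement energy} $e(L)$ of a compact set $L$ is the infimum of $\|H\|$ over all such $H$ whose time-one map $\phi_H$ satisfies $\phi_H(L)\cap L=\emptyset$. Identify $\mathbb{R}^{2n}$ with $\mathbb{C}^n$ by $z_j=q_j+ip_j$, so that $\omega_0(v,iv)=|v|^2$, and let $\mathbb{D}\subseteq\mathbb{C}$ be the closed unit disc. The \emph{area} of a smooth map $u\colon\mathbb{D}\to\mathbb{C}^n$ is $\int_{\mathbb{D}}u^*\omega_0$. If $u$ is holomorphic, then $u^*\omega_0=|\partial_\sigma u|^2\,d\sigma\wedge d\tau$ in the coordinate $\sigma+i\tau$, so the area is positive unless $u$ is constant. By Chekanov's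 theorem \cite{Chekanov}, a closed Lagrangian submanifold $L$ of a geometrically bounded symplectic manifold has displacement energy at least the minimum of the minimal areas of nonconstant holomorphic spheres and of nonconstant holomorphic discs with boundary on $L$. We use it only for $\mathbb{C}^n$, where holomorphic spheres are constant by the maximum principle, and where it reads as follows.

\begin{theorem}[Chekanov \cite{Chekanov}]\label{thm:chekanov}
Let $L\subseteq\mathbb{C}^n$ be a closed Lagrangian submanifold. If every nonconstant holomorphic disc $u\colon\mathbb{D}\to\mathbb{C}^n$ with $u(\partial\mathbb{D})\subseteq L$ has area at least $A$, then $e(L)\ge A$.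
\end{theorem}

In the other direction, the cylinder $Z^{2n}(b)$ has displacement energy $b$ (Hofer; see \cite{HZ}). We need only the following consequence of the upper bound, which has a direct proof: push each vertical chord of the disc off itself.

\begin{lemma}\label{lem:energy}
Every compact set $L\subseteq Z^{2n}(\pi)$ has $e(L)<\pi$.
\end{lemma}

\begin{proof}
By compactness $L\subseteq\{|z_1|\le r\}$ for some $r<1$. Let $r<r'<1$ and let $c_\varrho(t)=2\sqrt{\max(\varrho^2-t^2,0)}$ be the chord length of the disc of radius $\varrho$. On $[-r,r]$ the difference $c_{r'}-c_r$ is continuous and positive, so a fine enough mollification $w\ge0$ of $c_{r'}$ satisfies $w>c_r$ on $[-r,r]$, and $\int w=\pi r'^2$. The function $H(q,p)=-\int_{-\infty}^{q_1}w$ has values in $[-\pi r'^2,0]$, and its flow $\phi_s$ sends $p_1$ to $p_1+s\,w(q_1)$ and fixes all other coordinates. If $|z_1|\le r$, then $p_1+w(q_1)>-\frac12c_r(q_1)+c_r(q_1)=\sqrt{r^2-q_1^2}$, so $\phi_1(L)\subseteq\{|z_1|>r\}$ is disjoint from $L$. Let $\chi\colon\mathbb{R}^{2n}\to[0,1]$ be smooth, compactly supported and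 equal to $1$ near $\bigcup_{s\in[0,1]}\phi_s(L)$. The time-one map of $\chi H$ agrees with $\phi_1$ on $L$, and $\|\chi H\|\le\pi r'^2<\pi$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
The set $X$ is compact. The torus $T$ is the image of $[0,2\pi]^n$ under a $1$-Lipschitz map, and each $D_i$ is isometric to a bounded subset of $\mathbb{R}^2\subseteq\mathbb{R}^n$; here $n\ge2$ is used. Bounded subsets of $\mathbb{R}^n$ have finite $\mathcal{H}^n$-measure, so $\mathcal{H}^n(X)<\infty$.

Suppose $\phi\colon U\to Z^{2n}(\pi)$ is a symplectic embedding of an open neighborhood $U$ of $X$. Then $L=\phi(T)$ is a closed Lagrangian torus. Let $\lambda=-\sum p_j\,dq_j$, so that $d\lambda=\omega_0$. The restriction of $\lambda$ to $L$ is closed, so its integral over a loop in $L$ depends only on the class of the loop in $H_1(L;\mathbb{Z})\cong\mathbb{Z}^n$. A basis of this group is given by the loops $\gamma_i=\phi(\partial D_i)$, since $\partial D_i\subseteq T$ is the $i$-th circle factor. Because $D_i\subseteq U$, Stokes' theorem gives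
\[
\int_{\gamma_i}\lambda=\int_{\partial D_i}\phi^*\lambda=\int_{D_i}\phi^*\omega_0=\int_{D_i}\omega_0=\pi .
\]
If $u\colon\mathbb{D}\to\mathbb{R}^{2n}$ is smooth with $u(\partial\mathbb{D})\subseteq L$ and its boundary loop has class $\sum k_i[\gamma_i]$, then its area is $\int_{\partial\mathbb{D}}u^*\lambda=\pi\sum k_i\in\pi\mathbb{Z}$. A nonconstant holomorphic disc has positive area, hence area at least $\pi$. Theorem~\ref{thm:chekanov} gives $e(L)\ge\pi$, which contradicts Lemma~\ref{lem:energy}.
\end{proof}

\begin{thebibliography}{9}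

\bibitem{Chekanov}
Chekanov, Duke Math. J. \textbf{95} (1998), 213--226.

\bibitem{HZ}
Hofer and Zehnder, \emph{Symplectic Invariants and Hamiltonian Dynamics}, Chapter~5.

\bibitem{SZ}
Jan Swoboda and Fabian Ziltener, \emph{A Symplectically Non-Squeezable Small Set and the Regular Coisotropic Capacity}, arXiv:1203.2395 (2012).

\end{thebibliography}
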